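# Symmetric monochromatic sets in $\mathbb Z^k$: few centers suffice

## Subexponential bounds for $c_k(\mathbb Z^k)$

Write $c_k(G)$ for the smallest size of a $k$-centerpole set in an abelian group $G$. Roughly, this is the smallest number of candidate centers such that every $k$-coloring of $G$ has an infinite one-colored subset symmetric about one of them. The exact definition is in the next section. These are the results.

**Theorem 1.** Let $k\ge 1$ and $t=\lfloor\sqrt{2k\ln k}\,\rfloor$. The set
$$A_t=\{a\in\{-1,0,1\}^k:\ a \text{ has at most } t \text{ nonzero coordinates}\}$$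
is $k$-centerpole in $\mathbb Z^k$. Hence
$$c_k(\mathbb Z^k)\le\sum_{j\le t}2^j\binom kj\le(2k+1)^{t}\le\exp\!\big(\sqrt{2k\ln k}\,\ln(2k+1)\big).$$
Consequently $\lim_{n\to\infty} c_n(\mathbb Z^n)^{1/n}=1$: for every $a>1$ we have $c_n(\mathbb Z^n)<a^n$ for all large $n$, and the growth of $c_n(\mathbb Z^n)$ is not exponential.

**Theorem 2.** For every $k\ge2$ and $\rho\in(0,1)$,
$$c_k(\mathbb Z^k)\le\Big\lceil 8(k+1)\,(1-\rho)^{-2k}\,k^{16/(e\rho)}\Big\rceil .$$
Consequently $c_k(\mathbb Z^k)\le\exp\big(8\sqrt{2/e}\,\sqrt{k\ln k}+O(\ln k)\big)\le \exp(7\sqrt{k\ln k})$ for all large $k$. The same bounds hold for $c_k(G)$ for every abelian group $G$ containing a copy of $\mathbb Z^k$, in particular for $c_k(\mathbb Z^n)$ with $n\ge k$.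

**Proposition 3.** No finite subset of $\mathbb Z^n$ is $(n+1)$-centerpole.

The passage from the first display of Theorem 1 to the limit is immediate. We have $\frac1k\sqrt{2k\ln k}\,\ln(2k+1)\to0$, so the bound is $e^{o(k)}$. Also $c_k(\mathbb Z^k)\ge1$, because the empty set contains no center.

The question comes from Taras Banakh and Ostap Chervak, "Centerpole sets for colorings of Abelian groups", arXiv:1003.2588 (2010): is the growth of $c_n(\mathbb Z^n)$ exponential, that is, is there a constant $a>1$ with $c_n(\mathbb Z^n)\ge a^n$ for all sufficiently large $n$? The facts recalled with the question are these. By a theorem of Banakh and Protasov the cube $\{0,1\}^k$ is $k$-centerpole in $\mathbb Z^k$, so $c_k(\mathbb Z^k)\le2^k$. A sharper upper bound is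
$$c_k(\mathbb Z^n)\le 2^k-1-\max_{s\le k-2}\binom{k-1}{s-1}\qquad (n\ge k\ge4),$$
which is still exponential, while the known lower bounds for $c_k(\mathbb Z^k)$ are polynomial in $k$. The first values are $c_1(\mathbb Z)=1$, $c_2(\mathbb Z^2)=3$, $c_3(\mathbb Z^3)=6$, $c_4(\mathbb Z^4)=12$. Theorem 1 answers the question: no. The exact order of $c_n(\mathbb Z^n)$ is not determined here; between the polynomial lower bounds and $\exp(7\sqrt{n\ln n})$ a gap remains.

## Centerpole sets and symmetric pairs

Let $G$ be an abelian group. A $k$-coloring of $G$ is any function $\chi:G\to\{0,\dots,k-1\}$.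

**Definition.** A set $S\subset G$ is *symmetric with respect to* $c\in G$ if $S-c=c-S$. Equivalently $S=2c-S$: whenever $s\in S$, also $2c-s\in S$.

**Definition.** A set $C\subset G$ is *$k$-centerpole* if for every $k$-coloring of $G$ there are an infinite monochromatic set $S\subset G$ and a point $c\in C$ such that $S$ is symmetric with respect to $c$. The smallest cardinality of such a $C$ is $c_k(G)$.

The center may depend on the coloring, but the list $C$ of allowed centers is fixed in advance.

*One color.* In $\mathbb Z$ with one color, $S=\mathbb Z$ is symmetric about $0$, so $\{0\}$ is $1$-centerpole and $c_1(\mathbb Z)=1$.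

*Two colors on a line.* Color $z\in\mathbb Z$ by $0$ if $z\ge0$ and by $1$ if $z<0$. If $S\subset\{z\ge 0\}$ is symmetric about $c$, then each $z\in S$ has $0\le z$ and $0\le 2c-z$, so $S\subset[0,2c]$ is finite. The negative half-line is treated the same way. So no set whatsoever is $2$-centerpole in $\mathbb Z$.

**Monotonicity.** If $H$ is a subgroup of $G$, then $c_k(G)\le c_k(H)$. Indeed, let $C$ be $k$-centerpole in $H$ and let $\chi$ color $G$. Restrict $\chi$ to $H$; the set $S\subset H$ found there, and its center in $C$, serve for $G$ too. This gives the last sentence of Theorem 2 as soon as the bound for $\mathbb Z^k$ is proved. So from now on the group is $\mathbb Z^k$ and there are $k$ colors.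

## The simplex coloring: why at most $n$ colors in $\mathbb Z^n$

The half-line coloring has an analogue with $n+1$ colors in dimension $n$, and this proves Proposition 3.

*Proof of Proposition 3.* For $n=0$ the group has no infinite subset and there is nothing to prove. Let $n\ge1$ and let $v_0,\dots,v_n\in\mathbb R^n$ be the vertices of a regular simplex centered at $0$. They span $\mathbb R^n$, and $\sum_iv_i=0$.

If $y\in\mathbb R^n$ has $\langle y,v_i\rangle\le0$ for all $i$, then, since these numbers sum to $0$, they all vanish, and $y=0$ because the $v_i$ span. So $\max_i\langle y,v_i\rangle>0$ for $y\neq0$. This maximum is continuous in $y$, hence bounded below on the unit sphere by some $\kappa>0$, and by scaling $\max_i\langle y,v_i\rangle\ge\kappa|y|$ for all $y$.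

Color $z\in\mathbb Z^n$ by an index $i$ that maximizes $\langle z,v_i\rangle$. Suppose $z$ and $2c-z$ both have color $i$. Then $\langle z,v_i\rangle\ge\kappa|z|$ and $\langle 2c-z,v_i\rangle\ge\kappa|2c-z|$, and adding,
$$2\langle c,v_i\rangle\ge\kappa\big(|z|+|2c-z|\big).$$
For a given $c$ only finitely many $z\in\mathbb Z^n$ satisfy this for some $i$. So no point $c\in\mathbb Z^n$ is the center of an infinite monochromatic symmetric set. In particular no finite set is $(n+1)$-centerpole. $\square$

## Random rounding and the Borsuk–Ulam theorem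

Colors live on lattice points, and topology needs a continuous space. We connect the two by rounding a point $x\in\mathbb R^k$ to a nearby lattice point at random. For $x\in\mathbb R^k$ and $z\in\mathbb Z^k$ put
$$\lambda_x(z)=\prod_{i=1}^k\max(0,\,1-|x_i-z_i|),\qquad Q_x=\lfloor x\rfloor+\{0,1\}^k,$$
with the floor taken coordinatewise. In one coordinate, if $x_i=m+\theta$ with $m\in\mathbb Z$ and $0\le\theta<1$, the factor gives mass $1-\theta$ to $m$, mass $\theta$ to $m+1$, and $0$ to every other integer. Hence $\lambda_x$ is a product probability measure carried by the cube $Q_x$. Some vertices may have mass $0$.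

*Example.* For $k=2$ and $x=(0.3,\,1)$ we have $Q_x=\{0,1\}\times\{1,2\}$, with $\lambda_x(0,1)=0.7$, $\lambda_x(1,1)=0.3$, and mass $0$ on the other two vertices.

We use two properties. First, for every $F\subset\mathbb Z^k$ the function $x\mapsto\lambda_x(F)$ is continuous, because near any $x$ it is a sum of finitely many continuous functions. Second, $\lambda_{-x}(-z)=\lambda_x(z)$, whence
$$\lambda_{-x}(F)=\lambda_x(-F).\tag{1}$$

**Definition.** A set $A\subset\{-1,0,1\}^k$ has *property (D)* if for all $x\in\mathbb R^k$ and all $F,G\subset\mathbb Z^k$ with $\lambda_x(F)=\lambda_x(G)\ge1/k$ there are $p\in F$, $q\in G$ with $\lambda_x(p)>0$, $\lambda_x(q)>0$ and $p-q\in A$.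

*Example.* The full set $\{-1,0,1\}^k$ has (D): sets of positive mass contain vertices of positive mass, and any two vertices of $Q_x$ differ by a vector in $\{-1,0,1\}^k$.

**Borsuk–Ulam theorem.** Every continuous odd map from the sphere $S^{k-1}\subset\mathbb R^k$ to $\mathbb R^{k-1}$ has a zero. (For $k=1$ the target is a point.)

**Lemma 4.** If $A$ has property (D), then $A$ is $k$-centerpole in $\mathbb Z^k$.

*Proof.* Let $\chi:\mathbb Z^k\to\{0,\dots,k-1\}$ be a coloring.

**Step 1: double the lattice.** Two points $z,z'$ with $z+z'=a$ are symmetric about $a/2$, which need not lie in the group. To make $a$ itself the center, we look at colors of even points only. Put $\chi'(z)=\chi(2z)$ and $F_i=\{z:\chi'(z)=i\}$. If $\chi'(z)=\chi'(a-z)=i$, then $2z$ and $2a-2z$ both have color $i$ under $\chi$, and they are symmetric about $a$.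

**Step 2: find a point where a color and its reflection have equal mass.** Fix $R\in\mathbb N$ and consider on the sphere $\{|x|=R\}$ the map
$$\Phi(x)=\big(\lambda_x(F_i)-\lambda_{-x}(F_i)\big)_{0\le i<k}.$$
It is continuous and odd. Since $\sum_i\lambda_x(F_i)=1$ for every $x$, its values lie in the hyperplane $\{v:\sum_iv_i=0\}\cong\mathbb R^{k-1}$. This is where it matters that the number of colors does not exceed the dimension. By Borsuk–Ulam there is $x$ with $|x|=R$ and $\Phi(x)=0$. By (1), $\lambda_x(F_i)=\lambda_x(-F_i)$ for all $i$. The $k$ numbers $\lambda_x(F_i)$ sum to $1$, so some $i$ has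
$$\lambda_x(F_i)=\lambda_x(-F_i)\ge\frac1k.$$

**Step 3: extract one symmetric pair.** Apply (D) to $F=F_i$ and $G=-F_i$: there are $p\in F_i$ and $q\in-F_i$, both of positive mass, with $a:=p-q\in A$. Put $z=p$. Then $-q=a-z\in F_i$, so $\chi'(z)=\chi'(a-z)=i$, that is, $\chi(2z)=\chi(2a-2z)=i$. Since $\lambda_x(z)>0$, each $|z_j-x_j|<1$, and so $|z|\ge R-\sqrt k$.

**Step 4: pass to infinity.** Letting $R\to\infty$ we get infinitely many points $z$, each with a pair $(a,i)\in A\times\{0,\dots,k-1\}$. There are finitely many pairs, so one pair $(a,i)$ occurs for an infinite set $Z$ of points $z$. The set $S=\{2z,\,2a-2z:\ z\in Z\}$ is infinite, has color $i$, and satisfies $S-a=a-S$ with $a\in A$. $\square$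

What remains has no topology in it: find a small $A$ with property (D).

## Two colors in the plane

For $k=2$ we can do this by hand. Let $\lambda=\lambda_x$, and let $F,G$ be subsets of the support of $\lambda$ with $\lambda(F)=\lambda(G)\ge\frac12$. If they share a point, then $0\in F-G$. If they are disjoint, both have mass exactly $\frac12$ and together they fill the support. The support is a vertex, an edge or a square, and any two of its vertices are joined by a path inside it that changes one coordinate at a time. Walking from $F$ to $G$, we meet neighbors $p\in F$, $q\in G$ with $p-q=\pm e_1$ or $\pm e_2$. So $\{0,\pm e_1,\pm e_2\}$ has (D). Here $\lfloor\sqrt{4\ln2}\rfloor=1$, so this is $A_1$, in agreement with Theorem 1.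

We can even remove the signs. In the disjoint case of Lemma 4, $F=F_i$ and $G=-F_i$ are complementary inside the support. Let $j$ be the other color. Then, inside the support, $p\in F_i$ means $p\notin -F_i$, so $p\in-F_j$; likewise $q\in-F_i$ means $q\in F_j$. So the pair $(q,p)$ serves color $j$ with difference $q-p=-(p-q)$. Either $p-q$ or $q-p$ is $e_1$ or $e_2$. Thus $\{0,e_1,e_2\}$ is $2$-centerpole in $\mathbb Z^2$, in agreement with $c_2(\mathbb Z^2)=3$.

## Mass $1/k$ and the Hamming distance: proof of Theorem 1

The first thing one would try for general $k$ is to use only that $F$ and $G$ both meet the cube $Q_x$. This stops at once. If $F=\{p\}$ and $G=\{q\}$ may be arbitrary vertices of a cube, then $p-q$ can be any vector of $\{-1,0,1\}^k$, so $A$ would need all $3^k$ elements. But Borsuk–Ulam gave us more than nonemptiness: it gave mass at least $1/k$ on both sides. In a product measure on a $k$-dimensional cube, mass $1/k$ is a lot: enlarging such a set by a Hamming distance of order $\sqrt{k\ln k}$ covers most of the cube. So two such sets cannot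 be far apart.

**Bounded differences inequality** (C. McDiarmid, *On the method of bounded differences*, 1989). Let $\lambda$ be a product probability measure on a product of $k$ finite sets, and let $h$ be a real function on it that changes by at most $1$ when one coordinate is changed. Then for $s\ge0$
$$\lambda(h\ge \mathbb Eh+s)\le e^{-2s^2/k},\qquad \lambda(h\le\mathbb Eh-s)\le e^{-2s^2/k}.$$

*Proof of Theorem 1.* By Lemma 4 it suffices to show that $A_t$ has (D) and to count it. Let $\lambda=\lambda_x$ and $\lambda(F),\lambda(G)\ge1/k$. Discard from $F$ and $G$ the points of mass $0$. For $z\in Q_x$ let $h(z)$ be the Hamming distance (number of differing coordinates) from $z$ to $F$, and let $d=\min_{z\in G}h(z)$. Changing one coordinate of $z$ changes $h$ by at most $1$.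

**Step 1: the average distance to $F$ is small.** On $F$ we have $h=0$. Apply the lower tail with $s=\mathbb Eh$:
$$\frac1k\le\lambda(F)\le\lambda(h\le0)\le e^{-2(\mathbb Eh)^2/k},\qquad\text{so}\qquad \mathbb Eh\le\sqrt{\tfrac12k\ln k}.$$

**Step 2: $G$ is not far above the average.** On $G$ we have $h\ge d$. If $d>\mathbb Eh$, the upper tail with $s=d-\mathbb Eh$ gives
$$\frac1k\le\lambda(G)\le\lambda(h\ge d)\le e^{-2(d-\mathbb Eh)^2/k},\qquad\text{so}\qquad d-\mathbb Eh\le\sqrt{\tfrac12k\ln k}.$$
If $d\le\mathbb Eh$, this last inequality is trivial.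

**Step 3: conclude (D).** Adding, $d\le2\sqrt{\frac12k\ln k}=\sqrt{2k\ln k}$. As $d$ is an integer, $d\le t$. So there are $p\in F$ and $q\in G$ of positive mass that differ in at most $t$ coordinates. Both lie in $Q_x$, so $p-q\in\{-1,0,1\}^k$, and $p-q\in A_t$.

**Step 4: count.** Choosing $j$ nonzero positions and their signs gives $|A_t|=\sum_{j\le t}2^j\binom kj$. Every element of $A_t$ is a sum of $t$ elements of the $(2k+1)$-element set $\{0,\pm e_1,\dots,\pm e_k\}$, so $|A_t|\le(2k+1)^t\le(2k+1)^{\sqrt{2k\ln k}}$. $\square$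

The growth question is settled at this point. The rest of the lecture removes, up to a constant, the factor $\ln(2k+1)$ from the exponent.

## From Hamming balls to sampled differences

Could we shrink the radius $t$? Not below $\sqrt k$. Take $x=(\frac12,\dots,\frac12)$, so that $\lambda_x$ is uniform on $\{0,1\}^k$, and let
$$F=\{|z|_1\le\tfrac k2-\tfrac{\sqrt k}2\},\qquad G=\{|z|_1\ge\tfrac k2+\tfrac{\sqrt k}2\},$$
where $|z|_1$ is the number of ones. By symmetry $\lambda_x(F)=\lambda_x(G)$, and by the central limit theorem this mass tends to a positive constant, so it exceeds $1/k$ for large $k$. Yet a point of $F$ and a point of $G$ differ in at least $\sqrt k$ coordinates. So for large $k$ no $A_t$ with $t<\sqrt k$ has (D).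

What can be reduced is the number of differences of that size. We do not need every vector with $t$ nonzero coordinates, only enough of them, so we sample. Let $\nu_1$ be the measure on $\{-1,0,1\}$ with
$$\nu_1(0)=1-\rho,\qquad\nu_1(\pm1)=\rho/2,$$
let $\nu=\nu_1^{\otimes k}$ on $\{-1,0,1\}^k$, and draw $a_1,\dots,a_N$ independently from $\nu$. A typical draw has about $\rho k$ nonzero coordinates.

The obvious way to show that the sample has (D) is a union bound over pairs $(F,G)$, and it fails. A cube has $2^{2^k}$ subsets, hence $4^{2^k}$ pairs. If all we know is that one draw misses a given pair with probability at most $1-\tau$, we need $4^{2^k}(1-\tau)^N<1$, that is, $N>2^k\ln4/\ln\frac1{1-\tau}$. For $\tau\le\frac12$, say, this is at least $2\cdot 2^k$.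

The way around it is to control all pairs at once through a quadratic form. Put $f=\sqrt\lambda\,1_F$ and $g=\sqrt\lambda\,1_G$. The average number of pairs with difference drawn from $\nu$, weighted by $f(p)g(q)$, is a bilinear form in $f$ and $g$, and the sampled version is another bilinear form. Both are convolution forms on the group $(\mathbb Z/3)^k$, so they are close on *all* $f,g$ as soon as they are close on the $3^k$ characters. A union bound over $3^k$ events is affordable. For this to help, the form for $\nu$ must be bounded below by $\delta\|f\|_2\|g\|_2$ with $\delta$ not too small, and that is the analytic part. We do it first.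

## A coupling estimate on two points

We write $\eta(y)=-y\ln y$ with $\eta(0)=0$, and $H(\alpha)=\sum\eta(\alpha(\cdot))$ for the entropy of a finite distribution. For $\alpha$ absolutely continuous with respect to $\lambda$ (meaning $\alpha=0$ wherever $\lambda=0$) put $KL(\alpha\|\lambda)=\sum\alpha\ln(\alpha/\lambda)\ge0$, the sum running over points with $\alpha>0$. A *coupling* of $\alpha$ and $\beta$ is a probability measure on pairs $(p,q)$ whose first marginal is $\alpha$ and whose second marginal is $\beta$.

*Example.* If $P=\lambda(\cdot|F)$, then $P/\lambda=1/\lambda(F)$ on the points of $F$ of positive mass, so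
$$KL(P\|\lambda)=\ln\frac1{\lambda(F)}.\tag{2}$$

We want lower bounds for sums $\sum K(p,q)$ of a nonnegative kernel. For any probability measure $\pi$ that vanishes where $K$ does, Jensen's inequality gives
$$\ln\sum K\ \ge\ \ln\sum_{\pi>0}\pi\,\frac K\pi\ \ge\ -\sum\pi\ln\frac\pi K,\tag{3}$$
where the last sum runs over $\pi>0$. So the task is to find a coupling $\pi$ with small cost $\sum\pi\ln(\pi/K)$. We do this one coordinate at a time.

**Lemma 5.** Let $\lambda$ be a probability measure on $\{0,1\}$ and $K(p,q)=\sqrt{\lambda(p)\lambda(q)}\,\nu_1(p-q)$. Let $\alpha,\beta$ be probability measures on $\{0,1\}$, absolutely continuous with respect to $\lambda$, and put $u=KL(\alpha\|\lambda)$, $v=KL(\beta\|\lambda)$. There is a coupling $\pi$ of $\alpha,\beta$, with $\pi=0$ wherever $K=0$, such that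
$$\sum\pi\ln\frac{\pi}{K}\le\tfrac12(u+v)-\ln(1-\rho)+\frac{4}{e\rho}(u+v).$$

*Example.* Let $\lambda$ be uniform, $\alpha$ the point mass at $1$ and $\beta$ the point mass at $0$. Then $u=v=\ln2$, the only coupling is $\pi(1,0)=1$, and the cost is $\ln\frac{1}{\frac12\cdot\frac\rho2}=\ln2+\ln\frac2\rho$. The right side is $\ln 2-\ln(1-\rho)+\frac{8\ln2}{e\rho}$. The inequality holds because $\ln y\le y/e$ for $y>0$, so $\ln\frac2\rho\le\frac{2}{e\rho}$, and $2\le8\ln2$.

*Proof.*

**Step 1: choose the coupling.** If $K(p,q)=0$, then, since $\nu_1>0$ on $\{-1,0,1\}$, one of $\lambda(p),\lambda(q)$ is $0$. Hence $\alpha(p)=0$ or $\beta(q)=0$, and every coupling vanishes at $(p,q)$. So the side condition is automatic.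

Write $\alpha,\beta$ also for the masses of the point $1$. As $K$ is symmetric, we may exchange $\alpha$ and $\beta$ (and transpose $\pi$), so assume $\alpha\ge\beta$. Let $\Delta=\alpha-\beta$. We let $p$ and $q$ agree as often as possible:
$$\pi(1,1)=\beta,\quad \pi(0,0)=1-\alpha,\quad\pi(1,0)=\Delta,\quad\pi(0,1)=0.$$
Then $p=1$ has probability $\beta+\Delta=\alpha$ and $q=1$ has probability $\beta$.

**Step 2: compute the cost.** The cost splits as
$$\sum\pi\ln\frac\pi K=-H(\pi)+\sum\pi\ln\frac1{\sqrt{\lambda(p)\lambda(q)}}+\sum\pi\ln\frac1{\nu_1(p-q)}.$$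
The middle sum depends only on the marginals. Since $\sum_p\alpha(p)\ln\frac1{\lambda(p)}=u+H(\alpha)$, and likewise for $\beta$, it equals $\frac12(u+H(\alpha))+\frac12(v+H(\beta))$. The last sum is
$$(1-\Delta)\ln\frac1{1-\rho}+\Delta\ln\frac2\rho\ \le\ -\ln(1-\rho)+\Delta\ln\frac2\rho.$$
Finally, from $H(\pi)=\eta(\beta)+\eta(\Delta)+\eta(1-\alpha)$, $H(\alpha)=\eta(\alpha)+\eta(1-\alpha)$ and $H(\beta)=\eta(\beta)+\eta(1-\beta)$,
$$H(\pi)-\tfrac12H(\alpha)-\tfrac12H(\beta)=\tfrac12\big[\eta(\beta)+\eta(\Delta)-\eta(\alpha)\big]+\tfrac12\big[\eta(1-\alpha)+\eta(\Delta)-\eta(1-\beta)\big].$$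

If $\Delta=0$, both brackets are $0$ and the cost is at most $\frac12(u+v)-\ln(1-\rho)$, which is enough. Let $\Delta>0$ from now on; then $\alpha>0$ and $1-\beta>0$. Since $\alpha=\beta+\Delta$, the first bracket is
$$-\beta\ln\beta-\Delta\ln\Delta+(\beta+\Delta)\ln\alpha=\beta\ln\frac\alpha\beta+\Delta\ln\frac\alpha\Delta\ \ge\ \Delta\ln\frac\alpha\Delta,$$
where $\beta\ln\frac\alpha\beta$ is read as $0$ when $\beta=0$. Since $1-\beta=(1-\alpha)+\Delta$, the same computation shows that the second bracket is at least $\Delta\ln\frac{1-\beta}\Delta$. Collecting everything,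
$$\sum\pi\ln\frac\pi K\le\tfrac12(u+v)-\ln(1-\rho)+\Delta\ln\frac{2\Delta}{\rho\sqrt{\alpha(1-\beta)}}.$$

**Step 3: turn the logarithm into a square.** By $\ln y\le y/e$, the last term is at most $\dfrac{2\Delta^2}{e\rho\sqrt{\alpha(1-\beta)}}$. So it remains to show
$$\frac{\Delta^2}{\sqrt{\alpha(1-\beta)}}\le2(u+v).\tag{4}$$
In words: $\alpha$ and $\beta$ can differ a lot only if at least one of them is far from $\lambda$ in relative entropy.

**Step 4: remove $\lambda$.** Let $\mu=\frac12(\alpha+\beta)$ as measures. Writing $\ln\frac\alpha\lambda=\ln\frac\alpha\mu+\ln\frac\mu\lambda$ and likewise for $\beta$,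
$$u+v=KL(\alpha\|\mu)+KL(\beta\|\mu)+2KL(\mu\|\lambda)\ \ge\ KL(\alpha\|\mu)+KL(\beta\|\mu).$$

**Step 5: estimate each atom.** An atom with masses $s(1+\epsilon)$ under $\alpha$ and $s(1-\epsilon)$ under $\beta$ has $\mu$-mass $s$ and contributes
$$s\big[(1+\epsilon)\ln(1+\epsilon)+(1-\epsilon)\ln(1-\epsilon)\big]=s\sum_{j\ge1}\frac{\epsilon^{2j}}{j(2j-1)}\ \ge\ s\epsilon^2\qquad(|\epsilon|\le1).$$
The two masses differ by $2s\epsilon=\pm\Delta$, so $s\epsilon^2=\frac{\Delta^2}{4s}$. For the atom $1$ we have $2s=\alpha+\beta$, and for the atom $0$ we have $2s=2-\alpha-\beta$; both are positive because $\Delta>0$. Summing,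
$$u+v\ge\frac{\Delta^2}2\Big[\frac1{\alpha+\beta}+\frac1{2-\alpha-\beta}\Big].$$
Now $\alpha+\beta\le2\alpha$ and $2-\alpha-\beta\le2(1-\beta)$, because $\beta\le\alpha$. With the inequality of arithmetic and geometric means,
$$u+v\ge\frac{\Delta^2}2\cdot\frac12\Big[\frac1\alpha+\frac1{1-\beta}\Big]\ge\frac{\Delta^2}{2\sqrt{\alpha(1-\beta)}},$$
which is (4). $\square$

## Tensorization: many pairs with a $\nu$-distributed difference

The next lemma carries the two-point estimate to the cube. Its cost depends on $\lambda(F)$ and $\lambda(G)$ only through their logarithms, which are at most $\ln k$ in absolute value in our application.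

**Lemma 6.** Let $\lambda=\lambda_x$, let $\lambda(F),\lambda(G)>0$, and put $L=\frac12\big(\ln\frac1{\lambda(F)}+\ln\frac1{\lambda(G)}\big)$. Then
$$\mathcal B(F,G):=\sum_{p\in F\cap Q_x,\ q\in G\cap Q_x}\sqrt{\lambda(p)\lambda(q)}\;\nu(p-q)\ \ge\ \sqrt{\lambda(F)\lambda(G)}\,(1-\rho)^k\,e^{-8L/(e\rho)}.$$

*Example.* For $F=G=Q_x$ we have $L=0$, and the lemma says $\mathcal B\ge(1-\rho)^k$. This is clear directly from the terms $p=q$, which sum to $\nu(0)=(1-\rho)^k$.

*Proof.* Let $P=\lambda(\cdot|F)$ and $Q=\lambda(\cdot|G)$, and write $\lambda=\bigotimes_i\lambda_i$, where $\lambda_i$ lives on the two points $\lfloor x_i\rfloor,\lfloor x_i\rfloor+1$. Lemma 5 applies to such a pair of points, since only the difference $p-q$ enters. For a point $p$ write $p_{<i}=(p_1,\dots,p_{i-1})$, and let $P_i(\cdot|p_{<i})$ be the conditional law of the $i$-th coordinate under $P$.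

**Step 1: build a coupling of $P$ and $Q$ coordinate by coordinate.** Suppose $(p_{<i},q_{<i})$ has been drawn, with $p_{<i}$ distributed as under $P$ and $q_{<i}$ as under $Q$. Then $P_i(\cdot|p_{<i})$ and $Q_i(\cdot|q_{<i})$ are defined, and both are absolutely continuous with respect to $\lambda_i$, because $P$ and $Q$ are so with respect to the product $\lambda$. Draw $(p_i,q_i)$ from the coupling of these two laws given by Lemma 5. Given $(p_{<i},q_{<i})$, the law of $p_i$ is $P_i(\cdot|p_{<i})$, so $(p_1,\dots,p_i)$ is distributed as under $P$; likewise for $q$. After $k$ steps we have a coupling $\pi$ of $P$ and $Q$. It is carried by pairs $(p,q)\in F\times G$ of positive $\lambda$-mass.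

**Step 2: add up the costs.** The kernel $K(p,q)=\sqrt{\lambda(p)\lambda(q)}\,\nu(p-q)$ is the product of the one-coordinate kernels $K_i$, and $\pi$ is the product of its conditional laws $\pi_i$. So $\ln\frac\pi K=\sum_i\ln\frac{\pi_i}{K_i}$. Taking expectations under $\pi$ and applying Lemma 5 in each coordinate,
$$\sum\pi\ln\frac\pi K\le-k\ln(1-\rho)+\Big(\frac12+\frac4{e\rho}\Big)\sum_i\mathbb E(u_i+v_i),$$
where $u_i=KL(P_i(\cdot|p_{<i})\|\lambda_i)$ and $v_i=KL(Q_i(\cdot|q_{<i})\|\lambda_i)$.

**Step 3: identify the entropy sum.** Since $\lambda$ is a product, $\ln\frac{P(p)}{\lambda(p)}=\sum_i\ln\frac{P_i(p_i|p_{<i})}{\lambda_i(p_i)}$. Averaging over $p\sim P$, first over $p_i$ given $p_{<i}$, gives $KL(P\|\lambda)=\sum_i\mathbb Eu_i$. This uses only the marginal $P$ of $\pi$. The same holds for $Q$ and $v_i$. By (2),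
$$\sum_i\mathbb E(u_i+v_i)=\ln\frac1{\lambda(F)}+\ln\frac1{\lambda(G)}=2L.$$

**Step 4: conclude with (3).** As $\pi$ is carried by $F\times G$ and vanishes where $K$ does,
$$\ln\mathcal B(F,G)\ge-\sum\pi\ln\frac\pi K\ge -L+k\ln(1-\rho)-\frac{8L}{e\rho},$$
and $e^{-L}=\sqrt{\lambda(F)\lambda(G)}$. $\square$

## Sampling and the characters of $(\mathbb Z/3)^k$

We now prove the first inequality of Theorem 2. Fix $k\ge2$ and $\rho\in(0,1)$, and put
$$\delta=(1-\rho)^kk^{-8/(e\rho)},\qquad N=\Big\lceil\frac{8(k+1)}{\delta^2}\Big\rceil=\Big\lceil 8(k+1)(1-\rho)^{-2k}k^{16/(e\rho)}\Big\rceil.$$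

**Hoeffding's inequality.** For independent random variables $Y_1,\dots,Y_N$ in $[-1,1]$ and $s\ge0$, the mean $\frac1N\sum_jY_j$ differs from its expectation by at least $s$ with probability at most $2e^{-Ns^2/2}$.

**Step 1: choose the sample so that all characters behave.** Reduction mod $3$ identifies $\{-1,0,1\}^k$ with the group $\Gamma=(\mathbb Z/3)^k$. Draw $a_1,\dots,a_N$ independently with law $\nu$, and for a character $\psi$ of $\Gamma$ put
$$D(\psi)=\frac1N\sum_{j=1}^N\psi(a_j)-\sum_a\nu(a)\psi(a).$$
If $|D(\psi)|\ge\delta$, the real or the imaginary part of $D(\psi)$ has modulus at least $\delta/\sqrt2$. Each is the deviation of a mean of $N$ independent variables in $[-1,1]$ from its expectation. So Hoeffding's inequality with $s=\delta/\sqrt2$, applied to both, bounds the probability of $|D(\psi)|\ge\delta$ by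
$$4e^{-N\delta^2/4}\le4e^{-2(k+1)}.$$
There are $3^k$ characters, and $4\cdot3^ke^{-2(k+1)}=4e^{-2}(3e^{-2})^k<1$. So we may fix $a_1,\dots,a_N$ with $|D(\psi)|<\delta$ for all $\psi$. Let $A=\{a_1,\dots,a_N\}\subset\{-1,0,1\}^k$.

**Step 2: pass from characters to all functions.** For a real function $f$ on $\Gamma$ put
$$(Tf)(q)=\frac1N\sum_jf(q+a_j)-\sum_a\nu(a)f(q+a).$$
For a character, $\psi(q+a)=\psi(q)\psi(a)$, so $T\psi=D(\psi)\psi$. The characters are an orthogonal basis of the complex functions on $\Gamma$, and all have the same norm. Expanding $f$ in this basis, Parseval's identity gives $\|Tf\|_2\le\max_\psi|D(\psi)|\,\|f\|_2$. With the Cauchy–Schwarz inequality, for all nonzero real $f,g$ on $\Gamma$,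
$$\Big|\frac1N\sum_j\sum_{q}g(q)f(q+a_j)-\sum_a\nu(a)\sum_qg(q)f(q+a)\Big|<\delta\,\|f\|_2\|g\|_2.\tag{5}$$

**Step 3: move the cube into $\Gamma$.** Let $\lambda=\lambda_x$ and $\lambda(F)=\lambda(G)\ge1/k$. Reduction mod $3$ is injective on $Q_x$. Moreover, for $p,q\in Q_x$ and $a\in\{-1,0,1\}^k$, we have $p-q=a$ if and only if $p-q\equiv a\pmod 3$, since $p-q$ also has coordinates in $\{-1,0,1\}$. (Mod $2$ this would fail, as $1\equiv-1$.) So we may regard $f=\sqrt\lambda\,1_F$ and $g=\sqrt\lambda\,1_G$, defined on $Q_x$, as functions on $\Gamma$, extended by $0$. Then $\|f\|_2^2=\lambda(F)$ and $\|g\|_2^2=\lambda(G)$. Substituting $p=q+a$, the second sum in (5) is $\sum_{p,q}\nu(p-q)f(p)g(q)=\mathcal B(F,G)$.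

**Step 4: property (D).** Suppose there were no $p\in F$ and $q\in G$ of positive mass with $p-q\in A$. Every term $g(q)f(q+a_j)$ of the first sum in (5) is then $0$, and (5) says
$$\mathcal B(F,G)<\delta\sqrt{\lambda(F)\lambda(G)}.$$
On the other hand $\lambda(F),\lambda(G)\ge1/k$ gives $L\le\ln k$ in Lemma 6, so
$$\mathcal B(F,G)\ge\sqrt{\lambda(F)\lambda(G)}\,(1-\rho)^kk^{-8/(e\rho)}=\delta\sqrt{\lambda(F)\lambda(G)},$$
a contradiction. Hence $A$ has (D). By Lemma 4, $A$ is $k$-centerpole in $\mathbb Z^k$, and $c_k(\mathbb Z^k)\le|A|\le N$. This is the first inequality of Theorem 2.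

## Optimizing $\rho$

Raising $\rho$ makes $(1-\rho)^{-2k}$ worse and $k^{16/(e\rho)}$ better. To first order the exponent is $2k\rho+\frac{16\ln k}{e\rho}$, and the two terms are equal for
$$\rho=\sqrt{\frac{8\ln k}{ek}}.$$
For large $k$ this is at most $\frac12$. For $0<\rho\le\frac12$,
$$-\ln(1-\rho)=\rho+\frac{\rho^2}2+\frac{\rho^3}3+\cdots\le\rho+\frac{\rho^2}{2}\cdot\frac1{1-\rho}\le\rho+\rho^2.$$
Each of $2k\rho$ and $\frac{16\ln k}{e\rho}$ equals $2\sqrt{8/e}\,\sqrt{k\ln k}$, and $2k\rho^2=\frac{16}e\ln k$. Therefore
$$(1-\rho)^{-2k}k^{16/(e\rho)}\le\exp\Big(2k\rho+2k\rho^2+\frac{16\ln k}{e\rho}\Big)=\exp\Big(4\sqrt{8/e}\,\sqrt{k\ln k}+\frac{16}e\ln k\Big).$$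
Here $4\sqrt{8/e}=8\sqrt{2/e}<6.87$. The factor $8(k+1)$ and the rounding up contribute $O(\ln k)$ to the exponent. So
$$c_k(\mathbb Z^k)\le\exp\big(8\sqrt{2/e}\,\sqrt{k\ln k}+O(\ln k)\big)\le\exp(7\sqrt{k\ln k})$$
for all large $k$. By monotonicity, both this and the bound with general $\rho$ pass to every abelian group $G$ that contains a copy of $\mathbb Z^k$, in particular to $\mathbb Z^n$ with $n\ge k$. This completes the proof of Theorem 2. $\square$
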